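# Every nontrivial uniform generic degree bounds a nontrivial degree of a density-1 set

## 1. Density, generic descriptions, and positive information

Throughout, sets are subsets of $\omega$, and a set is identified with its characteristic function, so $B(n)\in\{0,1\}$. Partial functions take values in $\{0,1\}$.

**Definition (density).** Write $A\upharpoonright n=A\cap\{0,\dots,n-1\}$. The set $A$ has density $1$ if $\lim_n|A\upharpoonright n|/n=1$, and density $0$ if its complement has density $1$.

The squares have density $0$, the nonsquares have density $1$, and the even numbers have neither. For each $e$ the *column* $\{2^e(2y+1):y\in\omega\}$ is a set of positive numbers of asymptotic frequency $2^{-e-1}$. The columns partition $\omega\setminus\{0\}$.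

**Definition (generic description).** A generic description of $A$ is a partial function $f$ such that $\operatorname{dom}f$ has density $1$ and $f(n)=A(n)$ whenever $f(n)$ is defined. A set is *generically computable* if it has a partial computable generic description.

I will just say "description", and write $f\subseteq B$ when $f$ is a description of $B$. The set $B$ itself (its total characteristic function) is a description of $B$. A description never lies, but it may be silent on a set of density $0$.

Here are two examples. Any set of squares, however complicated, is generically computable: answer $0$ on nonsquares and be silent on squares. For a set $C$ let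
$$R(C)=\{2^e(2y+1): e\in C,\ y\in\omega\},$$
so that $C(e)$ is written on the whole of column $e$. If $\varphi$ is a partial computable description of $R(C)$, then $\operatorname{dom}\varphi$ meets every column, because a column has positive frequency. So we compute $C(e)$ by searching for a point of column $e$ where $\varphi$ converges and reading off the value. Hence $R(C)$ is generically computable if and only if $C$ is computable.

**Definition (enumeration operator).** An enumeration operator is a c.e. set $W$ of pairs $(x,D)$ with $D$ finite. It sends a set $X$ to $W^X=\{x:(x,D)\in W\text{ for some }D\subseteq X\}$.

The operator acts on positive information only, so it is monotone: $X\subseteq Y$ implies $W^X\subseteq W^Y$. We apply operators to graphs of partial functions. "Put $x$ in if $f(x)=0$" is an enumeration operator, with pairs $(x,\{(x,0)\})$. "Put $x$ in if $f(x)$ is undefined" is not: it would output every $x$ for the empty $f$ and nothing for a total $f$, contradicting monotonicity. I write $\Gamma^f$ for $\Gamma^{\mathrm{graph}(f)}$.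

**Definition (uniform generic reducibility).** $A$ is uniformly generically reducible to $B$ if there is a single enumeration operator $W$ such that for every description $f$ of $B$, $W^{\mathrm{graph}(f)}$ is the graph of a description of $A$.

For example, the complement of $B$ is reducible to $B$ by the operator taking each pair $(x,v)$ of the graph to $(x,1-v)$. The relation is reflexive, and it is transitive because a composition of two enumeration operators is an enumeration operator. So it induces degrees, the *uniform generic degrees*.

**Definition (trivial degree, bounding, minimal pairs).** The trivial degree is the least degree. A degree $\mathbf a$ bounds $\mathbf b$ if $\mathbf b\le\mathbf a$. Two nontrivial degrees form a minimal pair if the only degree bounded by both is the trivial one. A degree is half of a minimal pair if it is a member of some minimal pair.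

The trivial degree consists exactly of the generically computable sets. Indeed, if $A$ has a partial computable description $\varphi$, then the operator that ignores its input and enumerates $\mathrm{graph}(\varphi)$ reduces $A$ to everything. If $A$ is reducible to a set with a partial computable description $\varphi$, then $W^{\mathrm{graph}(\varphi)}$ is c.e., so $A$ has a partial computable description. For instance, the degree of $R(C)$ is nontrivial exactly when $C$ is noncomputable. If $\mathbf a\le\mathbf b$ are both nontrivial they do not form a minimal pair, since $\mathbf a$ itself is bounded by both.

**Definition (coarse closeness).** $B$ is coarsely $\Delta^0_2$ if $B\triangle\alpha$ has density $0$ for some $\Delta^0_2$ set $\alpha$. It is coarsely computable if such an $\alpha$ can be taken computable. The coarse equivalence class of $\beta$ consists of the sets $B$ with $B\triangle\beta$ of density $0$.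

Recall the limit lemma: $\alpha$ is $\Delta^0_2$ if and only if there are uniformly computable sets $\alpha_t$ with $\lim_t\alpha_t(x)=\alpha(x)$ for each $x$. Relative to $\emptyset'$ it says that the $\Delta^0_3$ sets are the limits of $\emptyset'$-computable approximations.

The sets $R(C)$ illustrate coarse closeness: $R(C)$ is coarsely computable if and only if $C$ is $\Delta^0_2$, and coarsely $\Delta^0_2$ if and only if $C$ is $\Delta^0_3$. To see this, suppose $R(C)\triangle\alpha$ has density $0$. The number of $y<n$ with $\alpha(2^e(2y+1))\ne C(e)$ is at most the number of elements of $R(C)\triangle\alpha$ below $2^e(2n+1)$, which is $o(n)$ for fixed $e$. So $C(e)$ is the limit in $n$ of the majority value of $\alpha(2^e(2y+1))$ over $y<n$, a limit of a function computable from $\alpha$. Conversely, if $C(e)=\lim_yh(e,y)$ put $\alpha(2^e(2y+1))=h(e,y)$ and $\alpha(0)=0$. Then $\alpha$ differs from $R(C)$ in only finitely many places of each column. For each $E$, the difference is therefore finite on the first $E$ columns, and elsewhere lies in the multiples of $2^E$, of frequency $2^{-E}$. So it has density $0$. Thus $R(\emptyset')$ is coarsely computable, $R(\emptyset'')$ is coarsely $\Delta^0_2$ but not coarsely computable, and $R(\emptyset''')$ is not coarsely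 $\Delta^0_2$; none of the three is generically computable.

## 2. Which degrees bound a nontrivial density-1 degree?

A theorem of Igusa says: *if a nontrivial uniform generic degree does not bound a nontrivial uniform generic degree containing a density-$1$ set, then it is half of a minimal pair.* Does any degree satisfy the hypothesis? That is, is there a nontrivial uniform generic degree that bounds no nontrivial uniform generic degree containing a density-$1$ set? The question comes from Denis R. Hirschfeldt, "A minimal pair in the generic degrees", arXiv:1910.05825 (2019), where it is treated as open. The answer is no.

**Theorem 1.** If $B\subseteq\omega$ is not generically computable, then there is a density-$1$ set $A$ that is not generically computable and is uniformly generically reducible to $B$.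

**Corollary.** Every nontrivial uniform generic degree bounds a nontrivial uniform generic degree containing a density-$1$ set. So the hypothesis of Igusa's theorem is never satisfied.

The corollary follows at once. If $\mathbf b$ is nontrivial and $B\in\mathbf b$, then $B$ is not generically computable; Theorem 1 gives $A$, whose degree is nontrivial because $A$ is not generically computable, and is bounded by $\mathbf b$.

To prove Theorem 1 we need, from any description $f$ of $B$, to *enumerate* a density-$1$ subset of $A$, without $A$ having a c.e. subset of density $1$. These two demands conflict: enumerating a lot keeps the density up, but it helps c.e. sets to fit inside $A$.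

## 3. Coarsely computable sets by hand

If $B$ has density $1$, take $A=B$. If $B$ has density $0$, take its complement. More generally, suppose $B\triangle\alpha$ has density $0$ with $\alpha$ computable, and $B$ is not generically computable. Let
$$A=\{x:B(x)=\alpha(x)\}.$$
This has density $1$. From a description $f$ of $B$ we enumerate $\{x:f(x)=\alpha(x)\}=A\cap\operatorname{dom}f$, a density-$1$ subset of $A$; outputting $(x,1)$ for these $x$ gives a description of $A$. Finally suppose $\varphi$ is a partial computable description of $A$. Then $V=\{x:\varphi(x)=1\}$ is a c.e. subset of $A$, and it has density $1$, because $\operatorname{dom}\varphi$ does and $\{x:\varphi(x)=0\}\subseteq\overline A$ has density $0$. But on $V$ we have $B=\alpha$, so $\alpha$ restricted to $V$ is a partial computable description of $B$, a contradiction.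

For $B=R(\emptyset')$, with a computable enumeration $\emptyset'_y$ of $\emptyset'$ and $\alpha(2^e(2y+1))=1$ iff $e\in\emptyset'_y$, this gives $A=\{0\}\cup\{2^e(2y+1):e\notin\emptyset'\text{ or }e\in\emptyset'_y\}$.

The argument has the form we want to keep: *$x$ enters $A$ when $f$ confirms a guess at $B(x)$, so a c.e. subset of $A$ of density $1$ would tell us $B$.* The rest of the talk handles guesses that are not computable.

## 4. Dyadic blocks, columns, and one opponent at a time

Let $P_t=[2^t,2^{t+1})$, so $|P_t|=2^t$ and $\omega=\{0\}\cup\bigcup_tP_t$. For sets $B,\beta$ and a description $f$ of $B$ put
$$d_i(B,\beta)=2^{-i}|\{x\in P_i:B(x)\ne\beta(x)\}|,\qquad \eta_i(f)=2^{-i}|P_i\setminus\operatorname{dom}f|.$$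

**Lemma 1.** $S$ has density $0$ if and only if $|S\cap P_t|/2^t\to0$.

*Proof.* If $S$ has density $0$, then $|S\cap P_t|\le|S\upharpoonright2^{t+1}|=o(2^t)$. Conversely, suppose $|S\cap P_i|=\varepsilon_i2^i$ with $\varepsilon_i\to0$, and let $2^t\le n<2^{t+1}$. Then $|S\upharpoonright n|\le1+\sum_{i\le t}\varepsilon_i2^i$. Given $\varepsilon>0$, all but finitely many $\varepsilon_i$ are below $\varepsilon$, so the sum is at most a constant plus $\varepsilon2^{t+1}$; hence it is $o(2^t)$, and $n\ge2^t$. $\square$

Consequently $\eta_i(f)\to0$ for every description $f$, and $B\triangle\beta$ has density $0$ if and only if $d_i(B,\beta)\to0$. Also, $S$ has density $1$ if and only if the fraction of $P_t$ that it misses tends to $0$.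

**Lemma 2.** For $S\subseteq\omega$ let $S^e=\{y:2^e(2y+1)\in S\}$. Then $S$ has density $1$ if and only if every $S^e$ has density $1$.

*Proof.* Suppose $S$ has density $1$. If $y<n$ is not in $S^e$, then $2^e(2y+1)$ is an element of $\overline S$ below $2^e(2n+1)$; there are $o(n)$ of these for fixed $e$. Conversely, suppose every $S^e$ has density $1$. For fixed $e$, the elements of $\overline S$ in column $e$ below $n$ are of the form $2^e(2y+1)$ with $y<n$ and $y\notin S^e$, so there are $o(n)$ of them. Hence for each $E$ the part of $\overline S$ in the first $E$ columns has density $0$. All remaining numbers are multiples of $2^E$, of frequency $2^{-E}$. So $\limsup_n|\overline S\upharpoonright n|/n\le2^{-E}$ for every $E$. $\square$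

The next step reduces the task to defeating one c.e. set at a time, the $e$th on column $e$. Let $W_0,W_1,\dots$ be the c.e. sets, with uniformly computable enumerations, increasing in $s$, such that $W_{e,s}\subseteq[0,s)$. Put
$$V^e_s=\{y:2^e(2y+1)\in W_{e,s}\}\subseteq[0,s),\qquad V^e=\bigcup_sV^e_s.$$
Since $V^e_s\subseteq[0,s)$ and $2^t>t$, no element of $P_t$ lies in $V^e_s$ for $s\le t$.

**Lemma 3.** Suppose $\Gamma_e$ $(e\in\omega)$ are uniformly c.e. enumeration operators, mapping graphs of partial functions to subsets of $\omega$, such that for all $e$:

- (D) $\Gamma_e^f$ has density $1$ for every description $f$ of $B$;
- (N) $V^e$ is not a density-$1$ subset of $\Gamma_e^B$.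

Let $\Gamma^f=\{0\}\cup\{2^e(2y+1):e\in\omega,\ y\in\Gamma_e^f\}$. Then $A=\Gamma^B$ is a density-$1$ set, uniformly generically reducible to $B$, and not generically computable.

*Proof.* By (D) and Lemma 2, $\Gamma^f$ has density $1$ for every description $f$ of $B$; in particular so does $A$, because $B$ is a description of itself. As $f\subseteq B$, monotonicity gives $\Gamma^f\subseteq A$. So $\mathrm{graph}(f)\mapsto\{(z,1):z\in\Gamma^f\}$ is an enumeration operator producing graphs of descriptions of $A$.

Suppose $\varphi$ is a partial computable description of $A$. As in Section 3, $V=\{z:\varphi(z)=1\}$ is a c.e. density-$1$ subset of $A$. Let $V=W_e$. If $y\in V^e$, then $2^e(2y+1)\in A=\Gamma^B$, so $y\in\Gamma^B_e$. Thus $V^e\subseteq\Gamma_e^B$, and $V^e$ has density $1$ by Lemma 2, contradicting (N). $\square$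

From now on we fix $e$, write $V=V^e$ and $V_t=V^e_t$, and describe $\Gamma_e$. When $V$ enumerates $y$ we think of it as asserting $y\in\Gamma_e^B$. All constructions are uniform in $e$. The proof of Theorem 1 splits on whether $B$ is coarsely $\Delta^0_2$.

## 5. Coarsely $\Delta^0_2$ sets: confirming a guess that changes

In this section $B$ is not generically computable, $\alpha$ is a $\Delta^0_2$ set with $d_m(B,\alpha)\to0$, and $\alpha_t\to\alpha$ is a computable approximation.

### Three attempts and where they stop

*Enumerate on any confirmation.* The set $\{x:f(x)=\alpha(x)\}$ is no longer enumerable from $f$ in an evident way. We could put $x$ in when $f(x)=\alpha_t(x)$ for some $t\ge x$. Density is fine. But we may alter the approximation so that $\alpha_x(x)=0$ and $\alpha_{x+1}(x)=1$ for all $x$, without changing limits. Then every $x\in\operatorname{dom}f$ enters, and $A=\omega$. Confirmations of two different guesses must not land on the same number.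

*Fresh copies.* Attach to the block $P_m$ a new set $P_s$, a *window*, each time the guess at $\alpha\upharpoonright P_m$ changes. Let every $y\in P_s$ represent a point $x_s(y)\in P_m$, and put $y$ in when $f(x_s(y))$ equals the guess $g_s(x_s(y))$. A window whose guess has been abandoned may contain few elements so far, so put all of it in. Density is again fine, but take $B=\alpha$. Abandoned windows are full, and a window with the final, correct guess satisfies $B(x_s(y))=g_s(x_s(y))$ everywhere. So $A=\omega$ again. The argument of Section 3 breaks because the c.e. set $V=\omega$ asserted points in windows with wrong guesses and was not held to it.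

*Hold $V$ to its assertions.* When $P_s$ is abandoned, let $L_s$ be the set of points of $P_s$ that $V$ has already enumerated. Put in $P_s\setminus L_s$ freely, but keep $y\in L_s$ out unless $f$ confirms $g_s(x_s(y))$. Now a $V\subseteq\Gamma_e^B$ makes only true statements about $B$, but density can fail. Take $V=\omega$, $B=\alpha=R(\emptyset')$, some $e_0\notin\emptyset'$, and a computable approximation $c_t\to R(\emptyset')$. Let $\alpha_t\upharpoonright P_m$ be constantly $1$ until block $m$ has a first window $P_s$ and $P_s\subseteq V_t$, and let $\alpha_t\upharpoonright P_m=c_t\upharpoonright P_m$ afterwards. (Blocks compete for stages as in the construction below; Claim 1 there shows that every block gets a window and that the window it keeps carries the guess $\alpha\upharpoonright P_m$.) For $m\ge e_0+1$ the block $P_m$ contains $2^{m-e_0-1}$ points of column $e_0$, where $B$ is $0$. So the first guess, constantly $1$, is wrong; the first window $P_s$ is eventually abandoned, and only after all of it was asserted, so $L_s=P_s$. Then $\Gamma^B_e$ misses a fraction at least $2^{-e_0-1}$ of $P_s$. This happens for infinitely many windows.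

What gets past this point is that a wrong assertion is already a victory. If $y'\in L_s$ and $B(x_s(y'))\neq g_s(x_s(y'))$, and $y'$ is kept out of $\Gamma_e^B$, then $V\not\subseteq\Gamma_e^B$ and (N) holds because of the single number $y'$. So a description $f$ that *sees* such an error may put in every number beyond it.

### The construction

For each $m$, block $m$ has at most one *current* window at a time. A window $P_s$ has a block $m(s)\le s$, a guess $g_s:P_{m(s)}\to\{0,1\}$, and a computable map $x_s:P_s\to P_{m(s)}$ with all fibers of size $2^{s-m(s)}$, for instance $x_s(2^s+r)=2^{m(s)}+(r\bmod2^{m(s)})$.

**Stage $t$.** Let $m\le t$ be least such that block $m$ has no current window, or its current window $P_s$ has $g_s\neq\alpha_t\upharpoonright P_m$. If there is no such $m$, then $P_t$ is not a window. Otherwise block $m$ is *chosen*. If it has a current window $P_s$, retire $P_s$ and put $L_s=V_t\cap P_s$. Then open $P_t$ as the current window of block $m(t)=m$, with guess $g_t=\alpha_t\upharpoonright P_m$.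

For a window $P_s$ that is never retired put $L_s=V\cap P_s$. The sets $L_s$ are uniformly c.e.: $y\in L_s$ if and only if $y\in P_s\cap V_r$ for some $r$ such that $P_s$ has not been retired at a stage before $r$. If $y\in L_s$, say $y$ is *asserted*. If moreover $f(x_s(y))$ is defined and different from $g_s(x_s(y))$, say $y$ is an *error seen by $f$*.

**Operator.** Let $y\in\Gamma_e^f$ if and only if one of the following holds:

- (a) $y=0$, or $y\in P_t$ where $P_t$ is never a window;
- (b) $y\in P_s$, a window, and $f(x_s(y))=g_s(x_s(y))$;
- (c) $y\in P_s$, a window that gets retired, and $y\notin L_s$;
- (d) some $y'<y$ is an error seen by $f$.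

We check that this is an enumeration operator, uniformly in $e$. Whether $P_t$ is a window is decided at stage $t$, and if $P_s$ is retired, $L_s$ is a finite set known at that stage; so (a) and (c) give a c.e. set of pairs $(y,\emptyset)$. Clause (b) gives the pairs $(y,\{(x_s(y),g_s(x_s(y)))\})$. Clause (d) gives, for each asserted $y'\in L_s$ and each $y>y'$, the pair $(y,\{(x_s(y'),1-g_s(x_s(y')))\})$, and "asserted" is c.e.

### Verification

**Claim 1 (each block settles).** Each block $m$ has finitely many windows, and exactly one of them is never retired; its guess is $\alpha\upharpoonright P_m$.

*Proof.* By induction on $m$. Blocks $i<m$ have finitely many windows, so they are chosen finitely often. Choose $r\ge m$ such that $\alpha_t\upharpoonright P_m=\alpha\upharpoonright P_m$ for all $t\ge r$ and no block $i<m$ is chosen at a stage $\ge r$. Say block $m$ qualifies at $t$ if it satisfies the condition in Stage $t$. If it qualifies at some $t\ge r$, then no $i<m$ qualifies (the least one would be chosen), so block $m$ is chosen, gets the guess $\alpha\upharpoonright P_m$, and never qualifies again. If it never qualifies at a stage $\ge r$, then at stage $r$ it already has a current window with guess $\alpha_r\upharpoonright P_m=\alpha\upharpoonright P_m$,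 which is never retired. In both cases there are finitely many windows. A window that is never retired stays current forever, and a block has at most one current window at a time, so there is exactly one. $\square$

**Claim 2 (density).** (D) holds: $\Gamma_e^f$ has density $1$ for every description $f$ of $B$.

*Proof.* If $f$ sees an error, then $\Gamma_e^f$ is cofinite by (d). Suppose $f$ sees none. By (a), nothing outside windows is missing. In a retired window $P_s$ of block $m$, a missing $y$ fails (c), so $y\in L_s$, and fails (b), so $f(x_s(y))$ is not defined with value $g_s(x_s(y))$. It is not defined with the other value either, since $y$ would be an error seen by $f$. So $x_s(y)\notin\operatorname{dom}f$. Since the fibers of $x_s$ have equal size, the missing fraction of $P_s$ is at most $\eta_m(f)$. In the window of block $m$ that is never retired, the guess is $\alpha\upharpoonright P_m$; a missing $y$ fails (b), so $x=x_s(y)$ is outside $\operatorname{dom}f$ or $f(x)=B(x)\ne\alpha(x)$. So the missing fraction is at most $\eta_m(f)+d_m(B,\alpha)$.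

By Claim 1 each block has finitely many windows, so $m(s)\to\infty$ as $s\to\infty$ along windows $P_s$. Hence the missing fraction of $P_s$ tends to $0$, and Lemma 1 applies. $\square$

Note that a description $f$ may see no error while $B$ does: $f$ is silent exactly where it matters. The proof covers this, because then the missing points lie over the silent places.

**Claim 3 (diagonalization).** (N) holds: $V$ is not a density-$1$ subset of $\Gamma_e^B$.

*Proof.* Suppose it is. First, $B$ sees no error. Otherwise let $y_0\in L_s$ be the least error seen by $B$. Then $y_0\in V$. But for $y_0$ and $f=B$, clause (a) fails since $P_s$ is a window, (b) fails since $B(x_s(y_0))\neq g_s(x_s(y_0))$, (c) fails since $y_0\in L_s$, and (d) fails by leastness. So $y_0\in V\setminus\Gamma_e^B$, a contradiction.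

Hence $y\in L_s$ implies $B(x_s(y))=g_s(x_s(y))$. Let
$$\varphi=\{(x_s(y),g_s(x_s(y))):P_s\text{ a window},\ y\in L_s\}.$$
This is a c.e. set contained in the graph of $B$, so $\varphi$ is a partial computable function agreeing with $B$ on its domain. It remains to see that the domain has density $1$. For each $m$ let $P_s$ be the window of block $m$ that is never retired, so $L_s=V\cap P_s$. Since fibers of $x_s$ have size $2^{s-m}$,
$$\frac{|\operatorname{dom}\varphi\cap P_m|}{2^m}\ \ge\ \frac{|x_s(V\cap P_s)|}{2^m}\ \ge\ \frac{|V\cap P_s|}{2^{s-m}\,2^m}=\frac{|V\cap P_s|}{2^s}.$$
As $m\to\infty$ we have $s\ge m\to\infty$, and the right side tends to $1$ because $V$ has density $1$. By Lemma 1, $\operatorname{dom}\varphi$ has density $1$. So $B$ is generically computable, contrary to assumption. $\square$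

By Lemma 3, Theorem 1 holds when $B$ is coarsely $\Delta^0_2$.

## 6. Sets far from every $\Delta^0_2$ set: refuting a guess

Now suppose $B$ is not coarsely $\Delta^0_2$. No convergent guess is close to $B$, so an operator that waits for confirmations misses too much. But being far from a guess $\beta$ can itself be used: put $y$ in when $f$ *refutes* $\beta$ at a point that $y$ represents.

### Amplification, and the failure of a fixed guess

If $y$ represented one point of $P_i$, the missing fraction would be about $1-d_i(B,\beta)$, which need not be small. So let $y$ represent a tuple $u(y)=(u_0,\dots,u_{j-1})$ with $u_i\in P_i$, all tuples represented equally often, and put $y$ in if $f$ refutes $\beta$ at some $u_k$. If $a_i$ is the fraction of $P_i$ on which $f$ is defined and refutes $\beta$, the missing fraction is $\prod_{i<j}(1-a_i)$. It tends to $0$ as $j\to\infty$ once $a_i\ge\delta$ for some fixed $\delta>0$ and infinitely many $i$.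

The sensible first attempt is to fix a computable $\beta$, say $\beta=\emptyset$, and let $j=j(t)\to\infty$ with $t$ on $P_t$. Density holds when $B$ does not have density $0$. But let $B=\{2n:n\in\omega\}\cup\{2n+1:n\in C\}$ with $C$ not coarsely $\Delta^0_2$. If $B\triangle\alpha$ had density $0$ for some $\Delta^0_2$ set $\alpha$, then by Lemma 2 applied to the complement of $B\triangle\alpha$, $C\triangle\{n:2n+1\in\alpha\}$ would too; so $B$ is not coarsely $\Delta^0_2$. Now $\Gamma^B$ contains the computable set $V$ of all $y$ such that some $u_k(y)$ is even. It misses only a fraction $2^{-(j-1)}$ of $P_t$, since half of each $P_i$ with $i\ge1$ is even and $P_0=\{1\}$. So $\Gamma^B$ is generically computable. With a fixed guess, $V$ can exploit an easy reason for $B\ne\beta$.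

But consider what $V$ says when it asserts $y$ in a set whose guess is $\sigma$: if $V\subseteq\Gamma^B$, then $B$ does not lie in the cube $\{Z:Z(u_k)=\sigma(u_k)\text{ for all }k<j\}$. We may record this cube and move the guess outside all recorded cubes, leaving $y$ out unless $\sigma$ is refuted. Either the cubes eventually cover $2^\omega$, and then $V$ is wrong about *every* $B$; or the guesses converge to some $\beta$. In the second case $\beta$ is $\Delta^0_2$, so $B$ is far from it, and $V$ asserts nothing at all where the final guesses are used.

### The construction

A *node of level $j$* is a function $\sigma:\{1,\dots,2^j-1\}=\bigcup_{i<j}P_i\to\{0,1\}$; the *root* is the empty function, of level $0$. Put $[\sigma]=\{Z\in2^\omega:Z\supseteq\sigma\}$. Let $\Theta_j=\prod_{i<j}P_i$, so $|\Theta_j|=2^{q_j}$ with $q_j=j(j-1)/2$. For $t\ge q_j$ fix, uniformly computably, a map $y\mapsto u(y)=(u_0,\dots,u_{j-1})$ of $P_t$ onto $\Theta_j$ with all fibers of size $2^{t-q_j}$; for instance, list $\Theta_j$ and send $2^t+r$ to entry number $r\bmod2^{q_j}$. (It depends on $t$ and $j$; below, $j$ is the level of the window containing $y$.)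

The construction is computable and uses no oracle. We maintain a finite set $\mathcal K$ of clopen cubes in $2^\omega$ and a finite list of *active windows* $P_{t_1},\dots,P_{t_l}$ with nodes $\sigma^1\subset\dots\subset\sigma^l$, where $\sigma^i$ has level $i$. Let $\sigma^0$ be the root. A node $\sigma$ is *dead* if $[\sigma]\subseteq\bigcup\mathcal K$. Since the cubes depend on finitely many coordinates, this is decidable, and since $\mathcal K$ only grows, it is permanent. If $\sigma$ is dead, so is every node extending it. Initially $\mathcal K=\emptyset$ and there are no windows.

At stage $t$ we do the following.

**Step 1 (record).** For each active window $P_{t_i}$ with $V_t\cap P_{t_i}\ne\emptyset$, let $y(t_i)$ be the least element of this intersection, and add to $\mathcal K$ the cube $\kappa=\{Z:Z(u_k)=\sigma^i(u_k)\text{ for all }k<i\}$, where $u=u(y(t_i))$. Since $\kappa\supseteq[\sigma^i]$, the node $\sigma^i$ is now dead.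

**Step 2 (retire).** If the root is dead, retire all active windows and *terminate*: no window is ever opened again. Otherwise let $l'$ be the largest $i\le l$ with $\sigma^i$ not dead, and retire all $P_{t_i}$ with $i>l'$.

**Step 3 (open).** If $t\ge q_{l'+1}$, open the window $P_t$, active, with node $\sigma^{l'+1}$ the lexicographically least non-dead node of level $l'+1$ extending $\sigma^{l'}$. It exists: if all these extensions were dead, so would be $\sigma^{l'}$. If $t<q_{l'+1}$, then $P_t$ is not a window.

Because death passes to extensions, the non-dead nodes in the list are exactly $\sigma^0,\dots,\sigma^{l'}$. In particular a window for which $y(t_i)$ gets defined is retired at the same stage.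

**Operator.** Let $y\in\Gamma_e^f$ if and only if one of the following holds:

- (o) $y=0$, or $y\in P_t$ and $P_t$ is never a window;
- (a) $y\in P_t$, a window with node $\sigma$ of level $j$, and $f(u_k)$ is defined and $\neq\sigma(u_k)$ for some $k<j$, where $u=u(y)$;
- (b) $y\in P_t$, a window that gets retired, and it is not the case that $y(t)$ is defined and equal to $y$.

Whether $P_t$ is a window is decided at stage $t$, and $y(t)$ can only be defined at the stage at which $P_t$ is retired. So (o) and (b) give a c.e. set of pairs $(y,\emptyset)$, and (a) gives the pairs $(y,\{(u_k,1-\sigma(u_k))\})$. These are uniformly c.e. enumeration operators.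

*A run by hand.* Let $e=0$, so $V_s=\{y:2y+1\in W_{0,s}\}$ and no element of a window can be asserted before stage $4$. As $q_1=0$, $q_2=1$, $q_3=3$, stage $0$ opens $P_0$ at level $1$ with node $1\mapsto0$, stage $1$ opens $P_1$ at level $2$ with node $000$ on $\{1,2,3\}$, stage $2$ opens nothing, and stage $3$ opens $P_3$ at level $3$ with the zero node on $\{1,\dots,7\}$. Suppose $1\in V_4$. Then at stage $4$, $y(0)=1$ and the cube $\{Z:Z(1)=0\}$ is recorded. All three windows are retired, and $P_4$ is opened at level $1$ with node $1\mapsto1$. From now on $1\in\Gamma_e^f$ if and only if $f(1)=1$, while $P_1,P_3\subseteq\Gamma_e^f$. Suppose that while $P_4$ is active $V$ asserts some element of it, with least one $y(4)$. As $\Theta_1=\{(1)\}$, the cube $\{Z:Z(1)=1\}$ is recorded, the space is covered, and the construction terminates. Now $y(4)\in\Gamma_e^B$ if and only if $B(1)=0$, and $1\in\Gamma_e^B$ if and only if $B(1)=1$. Whatever $B$ is, $V$ has enumerated a number outside $\Gamma_e^B$.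

### Verification

**Claim 4 (the guesses converge).** Either the construction terminates, or for each $j\ge1$ exactly one window of level $j$ is never retired, the nodes of these windows are nested, and their union (with value $0$ at $0$) is a $\Delta^0_2$ set $\beta=\beta^e$.

*Proof.* Suppose there is no termination; then the root never dies. Call a window permanent if it is never retired. We show by induction on $j\geq 1$ that a permanent window of level $j$ appears. Assume that from some stage on, permanent windows of levels $1,\dots,j-1$ are active (for $j=1$ nothing is assumed). Their nodes never die, since a window whose node is dead at Step 2 is retired. So $l'\ge j-1$ from then on. Hence from then on a level-$j$ window is retired only when $l'=j-1$, that is, when its node has died. Whenever there is no active level-$j$ window after Step 2, we have $l'=j-1$, and one is opened as soon as $t\ge q_j$, with a non-dead node extending the fixed $\sigma^{j-1}$. There are finitely many level-$j$ nodes and dead nodes stay dead, so retirement of level-$j$ windows happens finitely often after that stage, and a permanent level-$j$ window appears.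

There is at most one active window per level at a time, so the permanent window of level $j$ is unique. Permanent windows of different levels are eventually active together, and active nodes are nested, so the permanent nodes are nested. Finally let $\beta_t(x)$ be the value at $x$ of the longest active node at the end of stage $t$ if $x$ is in its domain, and $0$ otherwise. This is computable. For $x\in P_i$, once the permanent windows of levels $\le i+1$ are active, $\beta_t(x)$ is the value of the permanent node of level $i+1$ at $x$. So $\beta=\lim_t\beta_t$ is $\Delta^0_2$ by the limit lemma. $\square$

**Claim 5 (diagonalization).** (N) holds, for every set $B$ whatsoever.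

*Proof.* Suppose $V\subseteq\Gamma_e^B$; we show that $V$ does not have density $1$.

If the construction terminates, then $\bigcup\mathcal K=2^\omega$. So $B$ lies in the cube added for some $y(t)\in V$: that is, $B(u_k)=\sigma(u_k)$ for all $k$ less than the level of $P_t$, where $u=u(y(t))$ and $\sigma$ is the node of $P_t$. For $y(t)$ and $f=B$, clause (o) fails since $P_t$ is a window, (a) fails by the choice of cube, and (b) fails since $y(t)$ is defined. So $y(t)\in V\setminus\Gamma_e^B$, a contradiction; this case does not occur.

If the construction does not terminate, let $P_{t_1},P_{t_2},\dots$ be the permanent windows, $P_{t_j}$ of level $j$. If $V\cap P_{t_j}\neq\emptyset$, then at some stage after $t_j$ Step 1 would act on $P_{t_j}$, its node would die, and it would be retired. So $V\cap P_{t_j}=\emptyset$ for all $j$. The $t_j$ are infinitely many distinct numbers, so $V$ does not have density $1$ by Lemma 1. $\square$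

**Claim 6 (density).** (D) holds if $B$ is not coarsely $\Delta^0_2$.

*Proof.* Let $f$ be a description of $B$. By (o), $\Gamma_e^f$ misses nothing outside windows. By (b), it misses at most one element of each retired window, a fraction at most $2^{-t}$ of $P_t$. If the construction terminates, every window is retired and Lemma 1 finishes the proof.

Otherwise consider the permanent window $P_{t_j}$ of level $j$, whose node is $\beta$ restricted to $\{1,\dots,2^j-1\}$. Clause (b) does not apply there, so the missing $y$ are those with no $k<j$ such that $f(u_k)$ is defined and $\neq\beta(u_k)$. Since $y\mapsto u(y)$ maps onto the product $\Theta_j$ with equal fibers, they form the fraction $\prod_{i<j}(1-a_i)$ of $P_{t_j}$, where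
$$a_i=2^{-i}|\{x\in P_i:f(x)\text{ is defined and }\ne\beta(x)\}|\ \ge\ d_i(B,\beta)-\eta_i(f).$$
The inequality holds because a point $x\in P_i$ with $B(x)\ne\beta(x)$ either is outside $\operatorname{dom}f$ or has $f(x)=B(x)\neq\beta(x)$. Since $\beta$ is $\Delta^0_2$ and $B$ is not coarsely $\Delta^0_2$, we have $\limsup_id_i(B,\beta)>0$. Since $\eta_i(f)\to0$, also $\limsup_ia_i>0$. So infinitely many factors $1-a_i$ are below a fixed number less than $1$, and $\prod_{i<j}(1-a_i)\to0$ as $j\to\infty$. There is one permanent window per level, so for each $\varepsilon>0$ only finitely many permanent windows have missing fraction at least $\varepsilon$. Altogether the missing fraction of $P_t$ tends to $0$ as $t\to\infty$. Apply Lemma 1. $\square$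

By Lemma 3, Theorem 1 holds when $B$ is not coarsely $\Delta^0_2$; such a $B$ is automatically not generically computable, because a partial computable description, extended by $0$ off its domain, is a $\Delta^0_2$ set differing from $B$ on a set of density $0$. Sections 5 and 6 exhaust all cases, so Theorem 1 is proved. $\blacksquare$

## 7. The exact range of the refuting operator, and other sharper forms

**Theorem 2.**

1. (*Classification.*) A uniform generic degree is nontrivial if and only if it bounds a nontrivial degree containing a density-$1$ set.
2. (*One operator for almost all $B$, with exact range.*) Let $\Gamma$ be the single operator obtained in Lemma 3 from the operators of Section 6, and let $\beta^e$ be the uniformly defined $\Delta^0_2$ sets of Claim 4, for those $e$ whose construction does not terminate. For every $B\subseteq\omega$, $\Gamma^B$ has no density-$1$ c.e. subset. Moreover, $\Gamma^f$ has density $1$ for all descriptions $f$ of $B$ if and only if $B\triangle\beta^e$ fails to have density $0$ for every such $e$. In particular $\Gamma$ witnesses Theorem 1 simultaneously for all $B$ outside the countably many coarse equivalence classes of the $\beta^e$.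
3. For each $\Delta^0_2$ set $\alpha$ a single operator witnesses Theorem 1 for all non-generically-computable $B$ with $B\triangle\alpha$ of density $0$.
4. (*Nonuniform version.*) Call $A$ nonuniformly generically reducible to $B$ if for every description $f$ of $B$ there is an enumeration operator $W$, possibly depending on $f$, with $W^{\mathrm{graph}(f)}$ the graph of a description of $A$. Then every nontrivial nonuniform generic degree bounds a nontrivial one containing a density-$1$ set.
5. (*Relativization.*) For every oracle $Z$, if $B$ has no partial $Z$-computable description, there are a density-$1$ set $A$ with no $Z$-c.e. density-$1$ subset and a $Z$-c.e. enumeration operator taking every description of $B$ to a description of $A$.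

**Proof of 1.** The Corollary gives one direction. Conversely, the trivial degree is least, so it bounds only itself; a degree bounding a nontrivial degree is therefore nontrivial.

**Proof of 2.** Suppose $\Gamma^B$ had a density-$1$ c.e. subset $W_e$. As in Lemma 3, $V^e$ would be a density-$1$ subset of $\Gamma_e^B$, contradicting Claim 5, which holds for all $B$.

For the "if" direction, let $f$ be a description of $B$. For terminating $e$, the proof of Claim 6 shows that $\Gamma_e^f$ has density $1$ with no hypothesis on $B$. For nonterminating $e$ it uses only $\limsup_id_i(B,\beta^e)>0$, which by Lemma 1 says that $B\triangle\beta^e$ does not have density $0$. Now apply Lemma 2.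

For the "only if" direction, suppose $B\triangle\beta^e$ has density $0$ for some nonterminating $e$. Let $f$ be $B$ restricted to $\{x:B(x)=\beta^e(x)\}$, a description of $B$. On the permanent windows $P_{t_j}$ of the $e$th construction, (a) never applies, because $f\subseteq\beta^e$ and the nodes are restrictions of $\beta^e$; (b) never applies, because the windows are never retired; and (o) does not apply. So $\Gamma_e^f\cap P_{t_j}=\emptyset$ for all $j$, and $\Gamma_e^f$ does not have density $1$ by Lemma 1. By Lemma 2 neither does $\Gamma^f$.

For the last sentence, let $B$ be outside all these classes. Then $\Gamma^f$ has density $1$ for every description $f$ of $B$ and is contained in $A=\Gamma^B$, so $\mathrm{graph}(f)\mapsto\{(z,1):z\in\Gamma^f\}$ is a reduction as in Lemma 3. And $A$ has no density-$1$ c.e. subset, so it is not generically computable.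

**Proof of 3.** The operators of Section 5, and hence $\Gamma$ in Lemma 3, depend only on the approximation $(\alpha_t)$ and not on $B$.

**Proof of 4.** The relation is reflexive, and it is transitive by composing the operators for a given $f$. The reduction in Theorem 1 is uniform, hence is a nonuniform reduction. It remains to see that here too the trivial degree consists exactly of the generically computable sets. A generically computable set is reducible to every set, by the operator that ignores its input. Conversely, if $A$ is in the least degree, it is reducible to a computable set, which has a computable total description, and an enumeration operator applied to the graph of this description yields a partial computable description of $A$. So if $B$ is in a nontrivial nonuniform degree, Theorem 1 applies to $B$ and gives a density-$1$ set $A$ below it in a nontrivial degree.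

**Proof of 5.** Replace "computable", "c.e.", "$\Delta^0_2$" by "$Z$-computable", "$Z$-c.e.", "$\Delta^0_2(Z)$" throughout; the proof is unchanged. In detail, $W_0,W_1,\dots$ become the $Z$-c.e. sets, with $Z$-computable enumerations satisfying $W_{e,s}\subseteq[0,s)$, and the constructions become $Z$-computable. So the operators become uniformly $Z$-c.e. sets of pairs, still monotone. Lemmas 1 and 2 are about density only. In the setting of Lemma 3, a $Z$-c.e. density-$1$ subset $W_e$ of $A$ again gives a density-$1$ subset $V^e$ of $\Gamma_e^B$, against (N). If $B\triangle\alpha$ has density $0$ for some $\Delta^0_2(Z)$ set $\alpha$, use Section 5 with a $Z$-computable approximation to $\alpha$, given by the limit lemma relative to $Z$: the function $\varphi$ of Claim 3 is then partial $Z$-computable, and it would be a description of $B$, which is excluded. If there is no such $\alpha$, use Section 6: the set $\beta$ of Claim 4 is $\Delta^0_2(Z)$, again by the limit lemma relative to $Z$, so $\limsup_id_i(B,\beta)>0$ in Claim 6. $\blacksquare$
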